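# Recovering $\mathbb Z[1/2]\rtimes\mathbb Z$ and its relatives from their reduced $C^*$-algebras

## 1. Baumslag–Solitar groups compared with one another

Let $G$ be a countable discrete group with left regular representation $u:G\to\mathcal B(\ell^2G)$, $(u_g\xi)(h)=\xi(g^{-1}h)$. The reduced group $C^*$-algebra $C^*_r(G)$ is the norm closure in $\mathcal B(\ell^2G)$ of the $*$-algebra generated by the $u_g$.

**Definition 1.1.** $G$ is *$C^*$-superrigid* if for every countable group $H$, the existence of a $*$-isomorphism $C_r^*(H)\cong C^*_r(G)$ implies $H\cong G$.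

**Definition 1.2.** $G$ is *icc* if it is nontrivial and the conjugacy class of every $g\ne e$ is infinite.

The question, taken from the paper of Juan Felipe Ariza Mejía, Ionuţ Chifan and Adriana Fernández Quero, "Non-amenable C$^*$-superrigid groups that are not W$^*$-superrigid", arXiv:2602.05290 (2026), is whether some icc amenable group is $C^*$-superrigid. Known amenable $C^*$-superrigid groups include every torsion-free infinite abelian group, certain torsion-free virtually abelian groups, certain two-step nilpotent groups, and free nilpotent groups. None of these is icc: a nontrivial nilpotent group has nontrivial center, and in an infinite virtually abelian group a nontrivial element of a finite-index abelian subgroup has a centralizer of finite index.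

The answer is yes, and these are the groups. For an abelian group $M$ (written additively) and $\alpha\in\mathrm{Aut}(M)$, the canonical generator $t$ of $\mathbb Z$ in $M\rtimes_\alpha\mathbb Z$ satisfies $tvt^{-1}=\alpha(v)$. For $\lambda\in\mathbb Q\setminus\{0,1,-1\}$ put
$$G_\lambda=\mathbb Z[\lambda,\lambda^{-1}]\rtimes_\lambda\mathbb Z .$$
For an integer $n$ with $|n|\ge2$ this is the Baumslag–Solitar group $BS(1,n)=\langle a,t\mid tat^{-1}=a^n\rangle$. Indeed $a\mapsto1$, $t\mapsto t$ defines a surjection $BS(1,n)\to\mathbb Z[1/n]\rtimes_n\mathbb Z$. The normal closure of $a$ is the increasing union of the cyclic groups $\langle t^{-k}at^k\rangle$, because $t^{-k}at^k=(t^{-k-1}at^{k+1})^n$. The element $t^{-k}a^jt^k$ goes to $jn^{-k}$, which is nonzero for $j\neq0$. So the map is injective on the normal closure, and on the quotient by it, $\langle t\rangle\cong\mathbb Z$, it is an isomorphism onto $\mathbb Z$.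

We use two groups of textbook facts.

**Fact 1 (amenability).** Solvable groups are amenable. If $G$ is amenable, then $C^*_r(G)$ equals the full group $C^*$-algebra $C^*(G)$, whose representations are exactly the unitary representations of $G$. Hulanicki's theorem: if the trivial representation of $H$ extends to $C^*_r(H)$, then $H$ is amenable.

**Fact 2 (duality).** For a discrete abelian group $A$ with compact dual $\hat A$ we have $C^*(A)=C(\hat A)$, where $u_a$ is the function $x\mapsto x(a)$. For a subgroup $B\subset A$, the annihilator of $B$ in $\hat A$ is the dual of $A/B$, and an element of $A$ killed by this annihilator lies in $B$. A subgroup of $\hat A$ is dense if and only if it separates the points of $A$. If $A$ is torsion-free, then $\hat A$ is connected and $\check H^1(\hat A;\mathbb Z)\cong A$. In general the identity component of $\hat A$ is the annihilator of the torsion subgroup, i.e. the dual of $A/\mathrm{tors}$.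

The easy special case of our problem is the one where $H$ belongs to the same family.

**Proposition 1.3.** Let $\lambda,\mu\in\mathbb Q\setminus\{0,1,-1\}$. If $C_r^*(G_\lambda)\cong C_r^*(G_\mu)$, then $\mu\in\{\lambda,\lambda^{-1}\}$, and hence $G_\mu\cong G_\lambda$.

The proof counts finite-dimensional representations. Let $M$ be a countable abelian group, $\alpha\in\mathrm{Aut}(M)$, $G=M\rtimes_\alpha\mathbb Z$, and let $\hat\alpha(x)=x\circ\alpha$ be the dual action on $\hat M$. For an $\hat\alpha$-orbit $O\subset\hat M$ of length $m$, a point $x\in O$ and $z\in\mathbb T$, define $\pi_{O,z}$ on $\mathbb C^m$ with basis $e_0,\dots,e_{m-1}$ by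
$$\pi_{O,z}(v)e_j=x(\alpha^{-j}v)e_j,\qquad \pi_{O,z}(t)e_j=e_{j+1}\ (j<m-1),\qquad \pi_{O,z}(t)e_{m-1}=ze_0.\tag{1}$$
The relation $tvt^{-1}=\alpha(v)$ holds: on $e_{j+1}$ both sides give $x(\alpha^{-j}v)$, and on $e_0$ both give $x(\alpha^{-(m-1)}v)=x(\alpha v)$, since $x\circ\alpha^m=x$. For $w\in\mathbb T$ write $\chi_w$ for the character of $G$ that is trivial on $M$ and sends $t$ to $w$.

**Lemma 1.4.** The representations $\pi_{O,z}$ are irreducible. Every irreducible unitary representation of $G$ on $\mathbb C^m$ is equivalent to $\pi_{O,z}$ for exactly one pair $(O,z)$ with $|O|=m$; in particular the choice of $x\in O$ does not matter. Moreover $\chi_w\pi_{O,z}\cong\pi_{O,w^mz}$, so the classes of $m$-dimensional irreducible representations modulo twisting by the $\chi_w$ correspond bijectively to the orbits of length $m$ in $\hat M$.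

*Proof.* An operator commuting with $\pi_{O,z}(M)$ is diagonal, because the $m$ characters $x\circ\alpha^{-j}$ are distinct. If it also commutes with $\pi_{O,z}(t)$, its diagonal entries are equal. So $\pi_{O,z}$ is irreducible.

Let $\pi$ be irreducible on $\mathbb C^m$. The commuting unitaries $\pi(M)$ decompose $\mathbb C^m$ into joint eigenspaces $E_\eta$, and $\pi(t)E_\eta=E_{\eta\circ\alpha^{-1}}$. Let $E_x\neq0$. The orbit $O$ of $x$ is finite, of length $k$, say. Then $\pi(t^k)$ preserves $E_x$. Let $e_0\in E_x$ be a unit eigenvector, with eigenvalue $z$, and $e_j=\pi(t)^je_0\in E_{x\circ\alpha^{-j}}$ for $0\le j<k$. The $e_j$ are orthonormal and their span is invariant, so it is everything. Hence $k=m$, and $\pi$ has the form (1), with any prescribed occurring character $x$ as the starting point. Here $O$ is the set of characters of $M$ occurring in $\pi$, and $\pi(t^m)=z\cdot1$ because $\pi(t^m)e_j=\pi(t)^j\pi(t^m)e_0=ze_j$. So $(O,z)$ is determined by $\pi$, and determines it. Twisting by $\chi_w$ does not change $\pi|_M$ and multiplies $\pi(t^m)$ by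 $w^m$. $\square$

For a $C^*$-algebra $B$ let $J_m(B)$ be the intersection of the kernels of its $m$-dimensional irreducible representations ($J_m(B)=B$ if there are none). Any isomorphism $B\to B'$ carries $J_m(B)$ to $J_m(B')$.

**Lemma 1.5.** Suppose that $M/(\alpha^m-1)M$ is finite. Then $\hat M$ has finitely many orbits of length $m$, and $C^*(G)/J_m(C^*(G))\cong M_m(C(X_m))$, where $X_m$ is a disjoint union of circles, one for each orbit of length $m$ (possibly $X_m=\emptyset$).

*Proof.* A point $x$ is fixed by $\hat\alpha^m$ if and only if it kills $(\alpha^m-1)M$. So the fixed points form the dual of a finite group, and there are finitely many. For each orbit $O$ of length $m$ let $\psi_O:C^*(G)\to M_m(C(\mathbb T))$ be given by (1) with $z$ read as the coordinate function of $\mathbb T$, so that $\mathrm{ev}_z\psi_O=\pi_{O,z}$. By Lemma 1.4 the kernel of $\psi=\bigoplus_O\psi_O$ is $J_m$. It remains to see that $\psi$ is onto. The algebra $C(\hat M)=C^*(M)$ maps onto the functions on the finite set $\bigcup O$, so the image contains all diagonal matrix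 units $e^O_{jj}$. Hence it contains $\psi(u_t)e^O_{jj}=e^O_{j+1,j}$ for $j<m-1$ and $\psi(u_t)e^O_{m-1,m-1}=z\,e^O_{0,m-1}$. With adjoints and products we get all $e^O_{ij}$ and then all $z\,e^O_{ij}$, and these generate $M_m(C(\mathbb T))$ for each $O$ separately. $\square$

*Proof of Proposition 1.3.* Let $\lambda=a/b$ in lowest terms. From $ua+vb=1$ we get $1/b=u\lambda+v$ and $1/a=u+v\lambda^{-1}$, so $\mathbb Z[\lambda^{\pm1}]=\mathbb Z[1/ab]$. Since $b$ is a unit there, and $a^m-b^m$ is nonzero and coprime to $ab$,
$$\big|\mathbb Z[1/ab]/(\lambda^m-1)\big|=\big|\mathbb Z[1/ab]/(a^m-b^m)\big|=|a^m-b^m|\qquad(m\ge1).\tag{2}$$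
Both groups are solvable, so $C^*(G_\lambda)\cong C^*(G_\mu)$. Let $c_m$ be the number of components of $X_m$ for $G_\lambda$. The center of $M_m(C(X_m))$ is $C(X_m)$, so $c_m$ is an invariant of the algebra. The number of fixed points of $\hat\alpha^m$ is $\sum_{d\mid m}d\,c_d$, and by (2) it is $|a^m-b^m|$. Writing $\mu=c/d$ in lowest terms, we get $|a^m-b^m|=|c^m-d^m|$ for all $m\ge1$. The next lemma finishes the proof; $G_\lambda\cong G_{\lambda^{-1}}$ by replacing $t$ with $t^{-1}$. $\square$

**Lemma 1.6.** Let $a/b$ and $c/d$ be fractions in lowest terms, different from $0,\pm1$. If $|a^m-b^m|=|c^m-d^m|$ for $m=1,2$, then $c/d\in\{a/b,b/a\}$.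

*Proof.* Exchanging $a$ and $b$, or changing both signs, changes none of the numbers $|a^m-b^m|$. So we may assume $a>|b|$ and $c>|d|$. For $m=1$: $a-b=c-d>0$. For $m=2$: $a^2-b^2=c^2-d^2$. Dividing, $a+b=c+d$, so $(a,b)=(c,d)$. $\square$

By hand: for $BS(1,2)$ the numbers of fixed points are $1,3,7$ for $m=1,2,3$, so $c_1=1$, $c_2=(3-1)/2=1$, $c_3=(7-1)/3=2$. One-dimensional representations alone do not suffice: $BS(1,4)$ and $BS(1,-2)$ both have $c_1=3$. But $c_2=(15-3)/2=6$ for $BS(1,4)$, and $c_2=(3-3)/2=0$ for $BS(1,-2)$.

What changes when $H$ is an arbitrary countable group?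

## 2. What an arbitrary $H$ can hide, and the statements

Suppose $C^*_r(H)\cong C_r^*(G_\lambda)$ and nothing else. To reach the point where counting applies, we must show that $H$ is amenable, that $H=N\rtimes_\beta\mathbb Z$, that $N$ is abelian, and that $N$ is a finitely generated module of rank one. The splitting will come from characters and duality. The sensible approach for the rest is to keep looking at finite-dimensional representations. It stops working at two points.

*The quotients $C^*/J_m$ do not see whether $N$ is abelian.* Let $H=S_3\times\mathbb Z$, $N=S_3$. Its $2$-dimensional irreducible representations are $\sigma\otimes\chi_z$ with $\sigma$ the $2$-dimensional representation of $S_3$, and $C^*(H)=C^*(S_3)\otimes C(\mathbb T)$, so $C^*(H)/J_2\cong M_2(C(\mathbb T))$. The same quotient arises from $BS(1,2)$, since $c_2=1$ there. (This $H$ has torsion and is not a serious candidate; the point is only what the quotient remembers.) Something does distinguish the two: the determinant of the image of $u_t$. It is $\det(z\cdot1_2)=z^2$ for $S_3\times\mathbb Z$,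 and $\det\begin{pmatrix}0&z\\1&0\end{pmatrix}=-z$ for $BS(1,2)$. The winding numbers are $2$ and $1$. In general the winding number of $\det u_t$ will be, up to sign, the dimension of the blocks of $N$. To use this we must know that the isomorphism respects the class of $u_t$ in $K_1$. This is where $K$-theory enters.

*Counting does not see whether $N$ is finitely generated as a module.* Let $N\subset\mathbb Q$ consist of the fractions with denominator $2^ks$, $s$ odd and squarefree, and let $\beta$ be multiplication by $2$. For odd $k\ge1$ we have $|N/kN|=k$, because $N_{(p)}=p^{-1}\mathbb Z_{(p)}$ for every odd prime $p$, so the $p$-part of $N/kN$ has order $p^{v_p(k)}$. Hence $|N/(2^m-1)N|=2^m-1$, exactly as for $\mathbb Z[1/2]$. By Lemma 1.5 the groups $N\rtimes_2\mathbb Z$ and $BS(1,2)$ have isomorphic quotients $C^*/J_m$ for every $m$. They are not isomorphic. If $N\rtimes_2\mathbb Z$ were generated by finitely many elements $n_it^{k_i}$, then $N$ would be generated over $\mathbb Z[1/2]$ by the $n_i$, and the odd parts of its denominators would be bounded.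 To exclude such $N$ we use infinite-dimensional representations in which $N$ acts by scalars plus compact operators. They produce many *homoclinic* characters, which are defined in Section 5.

Now the statements. An abelian group with an automorphism $\alpha$ is a module over $\mathbb Z[x^\pm]=\mathbb Z[x,x^{-1}]$, with $x$ acting as $\alpha$. "F.g." means finitely generated.

**Definition 2.1.** $(M,\alpha)$ is *admissible* if $M\neq0$ is a torsion-free abelian group of finite rank $r$, $\alpha\in\mathrm{Aut}(M)$, $M$ is f.g. over $\mathbb Z[x^\pm]$, and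

* (i) no eigenvalue of $\alpha$ on $M\otimes\mathbb C$ has modulus $1$;
* (ii) with $V=M\otimes\mathbb Q$, for every $j\ge1$ the map $1-\Lambda^j\alpha$ is injective on $\Lambda^jV$.

The pair $(\mathbb Z[\lambda^{\pm1}],\lambda)$ with $\lambda\in\mathbb Q\setminus\{0,1,-1\}$ is admissible of rank $1$: it is cyclic over $\mathbb Z[x^\pm]$, (i) says $|\lambda|\ne1$, and (ii) says $\lambda\neq1$. The pair $\Big(\mathbb Z^2,\begin{pmatrix}2&1\\1&1\end{pmatrix}\Big)$ satisfies (i), since the eigenvalues are $(3\pm\sqrt5)/2$. It violates (ii) for $j=2$, since the determinant is $1$.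

**Theorem A.** Let $(M,\alpha)$ be admissible, $G=M\rtimes_\alpha\mathbb Z$. Then $G$ is icc and amenable. If $H$ is a countable group with $C^*_r(H)\cong C_r^*(G)$, then $H\cong N\rtimes_\beta\mathbb Z$ with $(N,\beta)$ admissible of the same rank and $|N/(\beta^m-1)N|=|M/(\alpha^m-1)M|<\infty$ for all $m\ge1$.

**Theorem B.** For every $\lambda\in\mathbb Q\setminus\{0,1,-1\}$ the group $G_\lambda=\mathbb Z[\lambda,\lambda^{-1}]\rtimes_\lambda\mathbb Z$ is icc, amenable and $C^*$-superrigid. In particular all $BS(1,n)\cong G_n$, $|n|\ge2$, are. Moreover $G_\lambda\cong G_{\lambda'}$ if and only if $\lambda'\in\{\lambda,\lambda^{-1}\}$, so there are infinitely many such groups.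

**Theorem C.** Let $P=ax^2+bx+c\in\mathbb Z[x]$ be primitive and irreducible over $\mathbb Q$, $ac\ne0$, $a\neq c$, $R=\mathbb Z[x^\pm]/(P)$, $G_P=R\rtimes_x\mathbb Z$. If $C_r^*(H)\cong C_r^*(G_P)$ for a countable group $H$, then $H\cong I\rtimes_x\mathbb Z$ for a nonzero fractional ideal $I$ of $R$. If $R$ is a PID, then $G_P$ is icc, amenable and $C^*$-superrigid. For example ($P=x^2-x-1$), the polycyclic group $\mathbb Z^2\rtimes_A\mathbb Z$ with $A=\begin{pmatrix}1&1\\1&0\end{pmatrix}$ is icc, amenable and $C^*$-superrigid.

## 3. Modules over $\mathbb Z[x^{\pm}]$ of finite rank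

We use Gauss's lemma in this form.

**Fact 3 (Gauss).** If $p\in\mathbb Z[x]$ is primitive, then $p\,\mathbb Q[x^\pm]\cap\mathbb Z[x^\pm]=p\,\mathbb Z[x^\pm]$. So $\mathbb Z[x^\pm]/(p)$ has torsion-free additive group and embeds in $\mathbb Q[x^\pm]/(p)$.

The counting results hold under a hypothesis weaker than admissibility, and we will need them in that generality:

(T) $M\ne0$ is f.g. over $\mathbb Z[x^\pm]$, torsion-free of finite rank $r$, and no eigenvalue of $\alpha$ is a root of unity.

Assume (T), let $V=M\otimes\mathbb Q$, and let $p\in\mathbb Z[x]$ be the primitive multiple of the minimal polynomial of $\alpha$ on $V$. Then $p(0)\neq0$ and $p(\alpha)M=0$. For $m\ne0$ the map $\alpha^m-1$ is bijective on $V$.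

**Lemma 3.1 (icc).** Under (T), and so for admissible pairs, $G=M\rtimes_\alpha\mathbb Z$ is icc and amenable, and $G_{ab}=\mathbb Z\times M/(\alpha-1)M$.

*Proof.* $G$ is solvable, so amenable. If $0\ne v\in M$, the conjugates $\alpha^kv$, $k\in\mathbb Z$, are distinct. If $k\neq0$, conjugating $vt^k$ by $w\in M$ gives $(v+(1-\alpha^k)w)t^k$, and these are infinitely many elements since $1-\alpha^k$ is injective on the infinite group $M$. The last claim follows from $tvt^{-1}v^{-1}=(\alpha-1)v$. $\square$

**Lemma 3.2 (counting).** Assume (T).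

(a) $M/(\alpha^m-1)M$ is finite for $m\ge1$.

(b) Call a prime $\ell$ *good* if it is odd and divides neither $p(0)$ nor the leading coefficient of $p$. For good $\ell$ we have $M_{(\ell)}\cong\mathbb Z_{(\ell)}^r$. There is $m_0\ge1$ with $\alpha^{m_0}\equiv1$ mod $\ell$ on $M_{(\ell)}$, and for every such $m_0$, $\alpha^{m_0\ell^j}\equiv1$ mod $\ell^{j+1}$ for all $j\ge0$. Consequently $\bigcap_{m\ge1}(\alpha^m-1)M=0$.

(c) For such $\ell,m_0$ there is a constant $C$, independent of $j$, with
$$v_\ell\big(|M/(\alpha^{m_0\ell^j}-1)M|\big)=rj+C\qquad(j\ge0).\tag{3}$$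

For $M=\mathbb Z[1/2]$, $\alpha=2$, $\ell=3$, $m_0=2$: the orders $2^2-1=3$ and $2^6-1=63$ have $3$-adic valuations $1$ and $2$, and $C=1$.

*Proof.* (a) The group is f.g. over $\mathbb Z[x]/(x^m-1)$, hence is a f.g. abelian group. It vanishes after $\otimes\,\mathbb Q$, so it is finite.

(b) Since $p(0)$ and the leading coefficient of $p$ are units in $\mathbb Z_{(\ell)}$, $\mathbb Z_{(\ell)}[x^\pm]/(p)=\mathbb Z_{(\ell)}[x]/(p)$ is f.g. over $\mathbb Z_{(\ell)}$. So $M_{(\ell)}$ is f.g. and torsion-free over $\mathbb Z_{(\ell)}$, hence free of rank $r$. As $\alpha$ acts on the finite group $M_{(\ell)}/\ell$ by an automorphism, $m_0$ exists. If $\alpha^n=1+\ell^iB$ with $i\ge1$, then expanding $(1+\ell^iB)^\ell$ gives $\alpha^{n\ell}\equiv1$ mod $\ell^{i+1}$; induction gives the congruences. So $\bigcap_m(\alpha^m-1)M\subset\bigcap_j\ell^{j+1}M_{(\ell)}=0$. Good primes exist, since all but finitely many primes are good.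

(c) The $\ell$-primary part of the finite group in (3) is $M_{(\ell)}/(\alpha^{m_0\ell^j}-1)M_{(\ell)}$. So the left side is $v(\det(\alpha^{m_0\ell^j}-1))=\sum_iv(\mu_i^{m_0\ell^j}-1)$ over the eigenvalues $\mu_1,\dots,\mu_r\in\overline{\mathbb Q}_\ell$ with multiplicity, where $v(\ell)=1$. Put $\varepsilon=\mu_i^{m_0}-1$. It is nonzero by (T), and $v(\varepsilon)\ge1$ because $\varepsilon/\ell$ is an eigenvalue of the matrix $(\alpha^{m_0}-1)/\ell$ over $\mathbb Z_{(\ell)}$. If $v(\varepsilon)\ge1$ and $\ell$ is odd, then $v((1+\varepsilon)^\ell-1)=v(\varepsilon)+1$. Indeed the linear term $\ell\varepsilon$ has this valuation, the intermediate binomial terms have valuation at least $1+2v(\varepsilon)$, and $v(\varepsilon^\ell)\ge3v(\varepsilon)\ge v(\varepsilon)+2$. Iterating, $v(\mu_i^{m_0\ell^j}-1)=v(\mu_i^{m_0}-1)+j$. Sum over $i$. $\square$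

## 4. $K$-theory of $C^*(N\rtimes_\beta\mathbb Z)$

**Fact 4 (Pimsner–Voiculescu).** For an automorphism $\beta$ of a $C^*$-algebra $B$ there is a cyclic six-term exact sequence
$$\cdots\to K_i(B)\xrightarrow{1-\beta_*}K_i(B)\to K_i(B\rtimes_\beta\mathbb Z)\to K_{i-1}(B)\xrightarrow{1-\beta_*}K_{i-1}(B)\to\cdots$$
in which $K_i(B)\to K_i(B\rtimes\mathbb Z)$ is induced by inclusion. (Whether $1-\beta_*$ or $1-\beta_*^{-1}$ occurs is immaterial for kernels and cokernels.)

**Fact 5.** $K^*(\mathbb T^k)$ is torsion-free, and the Chern character is a natural rational isomorphism $K_i(C(X))\otimes\mathbb Q\cong\bigoplus_{j\equiv i(2)}H^j(X;\mathbb Q)$ for tori $X$.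

**Fact 6.** The canonical trace $\tau(a)=\langle a\delta_e,\delta_e\rangle$ is faithful on $C_r^*(G)$. For a subgroup $M\subset G$ there is a conditional expectation $E:C_r^*(G)\to C_r^*(M)$ with $E(u_g)=u_g$ for $g\in M$ and $E(u_g)=0$ otherwise. As $\tau=\tau\circ E$, $E$ is faithful.

Let $N$ be a countable torsion-free abelian group, $\beta\in\mathrm{Aut}(N)$, $V_N=N\otimes\mathbb Q$. Then $N$ is the direct limit of its f.g. subgroups $A\cong\mathbb Z^k$, and $C^*(N)=\varinjlim C^*(A)$, where $C^*(A)=C(\hat A)$ and $\hat A$ is a torus. So $K_i(C^*(N))$ is torsion-free. Also $H^j(\hat A;\mathbb Q)\cong\Lambda^j(A\otimes\mathbb Q)$ naturally, so in the limit $K_i(C^*(N))\otimes\mathbb Q\cong\bigoplus_{j\equiv i(2)}\Lambda^jV_N$, compatibly with $\beta$. Since $C^*(N\rtimes_\beta\mathbb Z)=C^*(N)\rtimes_\beta\mathbb Z$, Fact 4 gives, for $i\in\mathbb Z/2$, exact sequences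
$$0\to\bigoplus_{j\equiv i}\mathrm{coker}(1-\beta|\Lambda^jV_N)\to K_i(C^*(N\rtimes_\beta\mathbb Z))\otimes\mathbb Q\to\bigoplus_{j\equiv i+1}\ker(1-\beta|\Lambda^jV_N)\to0.\tag{4}$$

**Lemma 4.1.** Let $(M,\alpha)$ be admissible and $G=M\rtimes_\alpha\mathbb Z$.

* (K1) $K_0(C^*(G))\otimes\mathbb Q\cong\mathbb Q\cong K_1(C^*(G))\otimes\mathbb Q$.
* (K2) $K_1(C^*(G))/\mathrm{torsion}\cong\mathbb Z$.
* (K3) $C^*(G)$ has no projections except $0$ and $1$.

*Proof.* As $V$ is finite-dimensional, (ii) says that $1-\Lambda^j\alpha$ is bijective for $j\ge1$. So in (4) only $\Lambda^0V=\mathbb Q$ contributes, with the identity action. It contributes one cokernel dimension to $K_0$ and one kernel dimension to $K_1$. This is (K1).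

(K2) $K_1(C^*(G))$ is an extension of $\ker(1-\alpha|K_0(C^*(M)))$ by $\mathrm{coker}(1-\alpha|K_1(C^*(M)))$. The cokernel vanishes after $\otimes\,\mathbb Q$, so it is a torsion group. The kernel is torsion-free of rank one and contains $[1]$. Let $y$ be in it, so that $ky=l[1]$ with $k\ge1$. The space $\hat M$ is connected, so there is a rank map $\mathrm{rk}:K_0(C(\hat M))\to\mathbb Z$. Applying it, $l=k\,\mathrm{rk}(y)$ and $k(y-\mathrm{rk}(y)[1])=0$, so $y=\mathrm{rk}(y)[1]$. Thus the kernel is $\mathbb Z[1]\cong\mathbb Z$, and the cokernel is the torsion subgroup of $K_1(C^*(G))$.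

(K3) $\ker(1-\alpha|K_1(C^*(M)))$ is torsion-free of rank $0$, hence zero. So $K_0(C^*(M))\to K_0(C^*(G))$ is onto. On $K_0(C(\hat M))$ the canonical trace is integration of the rank against Haar measure, and the rank is a constant integer. So the trace of a projection in $C^*(G)=C_r^*(G)$ lies in $\mathbb Z\cap[0,1]$. By faithfulness the projection is $0$ or $1$. $\square$

To see what (ii) buys: for $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ on $\mathbb Z^2$, (4) gives $\dim K_0\otimes\mathbb Q=2$, because $\Lambda^2$ contributes a second cokernel dimension.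

## 5. Induced representations and homoclinic characters

Let $(M,\alpha)$ be admissible and $G=M\rtimes_\alpha\mathbb Z$. For $x\in\hat M$ let $\pi_x=\mathrm{Ind}_M^Gx$ on $\ell^2(\mathbb Z)$:
$$\pi_x(u_v)\delta_k=x(\alpha^{-k}v)\delta_k,\qquad\pi_x(u_t)\delta_k=\delta_{k+1}.\tag{5}$$

**Lemma 5.1.** If $D\subset\hat M$ is dense, then $\bigcap_{x\in D}\ker\pi_x=0$ in $C^*(G)$.

*Proof.* With $E:C^*(G)=C_r^*(G)\to C(\hat M)$ as in Fact 6, $\langle\pi_x(a)\delta_0,\delta_0\rangle=E(a)(x)$. For $a=u_vu_t^k$ both sides are $0$ if $k\neq0$ and $x(v)$ if $k=0$; extend by linearity and continuity. If $a$ is in all the kernels, then $E(a^*a)$ vanishes on $D$, hence everywhere, and $a=0$ since $E$ is faithful. $\square$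

**Lemma 5.2.** $C^*(G)$ is residually finite dimensional: $\bigcap_mJ_m(C^*(G))=0$.

*Proof.* The periodic points of $\hat\alpha$ form the union of the annihilators of the groups $(\alpha^m-1)M$. The union is directed, since $(\alpha^{mm'}-1)M\subset(\alpha^m-1)M\cap(\alpha^{m'}-1)M$. So it is a subgroup, and the elements of $M$ that it kills form $\bigcap_m(\alpha^m-1)M=0$ (Lemma 3.2). So periodic points are dense. If $x$ is periodic with orbit $O$ of length $m$, identify $\delta_{mi+j}$ ($0\le j<m$) with $e_j\otimes\delta_i$. Then $\pi_x$ becomes $\psi_O$ from Lemma 1.5 followed by $z\mapsto$ bilateral shift. So $\bigcap_mJ_m\subset\bigcap_{x\text{ periodic}}\ker\pi_x=0$ by Lemma 5.1. $\square$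

**Definition 5.3.** For an abelian group $N$ with automorphism $\beta$, the group of *homoclinic characters* is
$$\Delta(N,\beta)=\{\omega\in\hat N:\ \omega(\beta^kv)\to1\ \text{as }|k|\to\infty,\ \text{for all }v\in N\}.$$

For $N=\mathbb Z[1/2]$, $\beta=2$, the characters $v\mapsto e^{2\pi isv}$ with $s\in\mathbb Z[1/2]$ are homoclinic: $s2^kv$ is an integer for large $k$, and tends to $0$ as $k\to-\infty$. They separate points, since only $v=0$ has $sv\in\mathbb Z$ for all $s\in\mathbb Z[1/2]$. This is general.

**Lemma 5.4.** If $(M,\alpha)$ is admissible, $\Delta(M,\alpha)$ separates the points of $M$; so it is dense in $\hat M$.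

*Proof.* Let $p$ be as in Section 3 and $R=\mathbb Z[x^\pm]/(p)\subset\mathbb Q[x]/(p)$.

First we embed $M$ in $R^s$. As a module, $V$ is a direct sum of modules $\mathbb Q[x]/(f^e)$ with $f^e\mid p$, and each embeds in $\mathbb Q[x]/(p)$ by multiplication by $p/f^e$. Since $M$ is f.g., multiplying by a common denominator of the coordinates of generators gives a module embedding $M\hookrightarrow R^s$, $v\mapsto(v_1,\dots,v_s)$.

Next we construct a homoclinic character of $R$. By (i), $p$ has no zero on $|z|=1$, so there $1/p(z)=\sum_kg_kz^k$ with $\sum|g_k|<\infty$. For $n\in\mathbb Z[x^\pm]$ let $(ng)_k$ be the Laurent coefficients of $n(z)/p(z)$, and $\omega_0(n)=e^{2\pi i(ng)_0}$. If $n\in p\,\mathbb Z[x^\pm]$, then $n/p$ has integer coefficients and $\omega_0(n)=1$. So $\omega_0\in\hat R$, and $\omega_0(x^kn)=e^{2\pi i(ng)_{-k}}\to1$ as $|k|\to\infty$.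

Hence the characters $v\mapsto\omega_0(x^kv_i)$, $i\le s$, $k\in\mathbb Z$, lie in $\Delta(M,\alpha)$. Suppose all of them kill $v$, and represent $v_i$ by a Laurent polynomial. Then each sequence $(v_ig)_k$ is integer valued and summable, hence finitely supported. So $v_i\in p\,\mathbb Z[x^\pm]$, i.e. $v_i=0$ in $R$, for all $i$, and $v=0$. Density follows from Fact 2. $\square$

For $\mathbb Z[1/2]$ we have $p=x-2$, $1/p(z)=-\sum_{k\ge0}2^{-k-1}z^k$, and $\omega_0(v)=e^{-\pi iv}$.

## 6. Block dimension as a winding number

This section treats a countable group $L$ with a surjection $q:L\to\mathbb Z$; $N=\ker q$ may be nonabelian. Fix $t$ with $q(t)=1$ and put $\chi_z(h)=z^{q(h)}$ for $z\in\mathbb T$.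

**Lemma 6.1 (blocks).** Let $\pi$ be an irreducible unitary representation of $L$ on $\mathbb C^m$. Then $\mathbb C^m=W_0\oplus\dots\oplus W_{k-1}$ with $\pi(t)W_i=W_{i+1}$ (indices mod $k$), each $W_i$ is an irreducible representation of $N$ of the same dimension $d=d(\pi)$, the $W_i$ are pairwise inequivalent over $N$, and $m=kd$.

*Proof.* Let the $W_i$ be the isotypic components of $\pi|_N$. They are preserved by $N$ and permuted by $L$, transitively because $\pi$ is irreducible. So $\pi(t)$ permutes them cyclically. Write $W_0\cong\mathbb C^d\otimes\mathbb C^l$ with $N$ acting by $\sigma\otimes1$, $\sigma$ irreducible. We show $l=1$.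

$W_0$ is irreducible under $N$ and $t^k$ together: if $W'\subset W_0$ is invariant under these, then $\bigoplus_{i<k}\pi(t)^iW'$ is $L$-invariant. On $W_0$, $\mathrm{Ad}\,\pi(t^k)$ preserves the algebra $M_d\otimes1$ generated by $N$, and every automorphism of $M_d$ is inner. So it acts there as $\mathrm{Ad}\,s$ for a unitary $s\in M_d$. Then $(s\otimes1)^*\pi(t^k)$ commutes with $M_d\otimes1$, i.e. $\pi(t^k)=s\otimes r$ with $r$ unitary. If $e$ is an eigenvector of $r$, then $\mathbb C^d\otimes e$ is invariant under $N$ and $t^k$, so it is $W_0$, and $l=1$. The $W_i=\pi(t)^iW_0$ are then irreducible of dimension $d$, and inequivalent as distinct isotypic components. $\square$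

If $N$ is abelian, then $d=1$ and $k=m$.

**Lemma 6.2 (stabilizer).** With $k$ as in Lemma 6.1, $\chi_z\pi\cong\pi$ if and only if $z^k=1$.

*Proof.* A unitary $U$ with $U\pi U^*=\chi_z\pi$ commutes with $\pi(N)$, so it is a scalar $c_i$ on each $W_i$. The remaining condition $U\pi(t)U^*=z\pi(t)$ says $c_{i+1}=zc_i$ (indices mod $k$). This has nonzero solutions if and only if $z^k=1$, and then they can be chosen of modulus $1$. $\square$

**Fact 7.** For a circle $C$, $K_1(M_m(C(C)))\cong\mathbb Z$ by the winding number of the determinant.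

**Lemma 6.3 (winding).** Let $\Psi:C^*(L)\to M_m(C(X))$ be a surjection with kernel $J_m(C^*(L))$, $X$ a nonempty finite disjoint union of circles. For $p\in X$ let $\pi_p=\mathrm{ev}_p\circ\Psi$. Then every $m$-dimensional irreducible representation of $L$ is equivalent to $\pi_p$ for exactly one $p\in X$. The components of $X$ correspond to the classes of $m$-dimensional irreducible representations modulo twists by the $\chi_z$. On the component $C\ni p$, the image of $[u_t]$ under $K_1(C^*(L))\to K_1(M_m(C(C)))\cong\mathbb Z$ is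
$$\pm d(\pi_p).\tag{6}$$

*Proof.* An $m$-dimensional irreducible representation kills $J_m$, so it factors through $M_m(C(X))$, whose irreducible representations are the pairwise inequivalent $\mathrm{ev}_p$. This gives the first claim.

Define $z\cdot p$ by $\pi_{z\cdot p}\cong\chi_z\pi_p$. This is an action of $\mathbb T$ on $X$, and we show that it is continuous. The continuous functions $p\mapsto\mathrm{Tr}\,\pi_p(u_h)$, $h\in L$, separate the points of $X$, because characters determine finite-dimensional unitary representations. As $X$ is compact, they define its topology. Continuity of the action follows from $\mathrm{Tr}\,\pi_{z\cdot p}(u_h)=z^{q(h)}\,\mathrm{Tr}\,\pi_p(u_h)$.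

By Lemma 6.2 the stabilizer of $p$ is the group $\mu_k$ of $k$-th roots of unity. So $z\mapsto z\cdot p$ is a continuous injection of the circle $\mathbb T/\mu_k$ into the component $C\ni p$. It is onto, since otherwise a circle would embed in an arc. So the components are exactly the $\mathbb T$-orbits, i.e. the twist classes. Finally
$$\det\pi_{z\cdot p}(u_t)=z^m\det\pi_p(u_t)=(z^k)^d\cdot\mathrm{const},$$
and $z^k$ is a coordinate on $C\cong\mathbb T/\mu_k$. So the winding number is $\pm d$. $\square$

For $S_3\times\mathbb Z$ in Section 2 we have $k=1$, $d=2$; for $BS(1,2)$ and $m=2$ we have $k=2$, $d=1$.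

## 7. From $H$ to an abelian kernel

We prove Theorem A. Let $(M,\alpha)$ be admissible and $G=M\rtimes_\alpha\mathbb Z$; it is icc and amenable by Lemma 3.1. Let $H$ be countable with $C_r^*(H)\cong C_r^*(G)$.

**Step 1: $H$ is amenable and torsion-free.** The purpose is to pass to full group $C^*$-algebras. The trivial representation of $G$ gives a character $\epsilon$ of $C_r^*(H)$. Let $\chi(h)=\epsilon(u_h)$, a character of $H$. Conjugation by the operator of multiplication by $\chi$ on $\ell^2H$ is an automorphism $\theta$ of $C_r^*(H)$ with $\theta(u_h)=\chi(h)u_h$. So $\epsilon\circ\theta^{-1}$ is the trivial representation of $H$ on $C_r^*(H)$. By Hulanicki's theorem $H$ is amenable, and we have an isomorphism $\Phi:C^*(G)\to C^*(H)$ of full group $C^*$-algebras. If $h\in H$ had finite order $s>1$, then $\frac1s\sum_{j<s}u_h^j$ would be a projection of trace $1/s$, contradicting (K3).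

**Step 2: $H=N\rtimes_\beta\mathbb Z$.** We find the quotient $\mathbb Z$ in the abelianization. The largest abelian quotient of $C^*(G)$ is $C(\widehat{G_{ab}})$, and likewise for $H$. So $\Phi$ induces a homeomorphism $\widehat{H_{ab}}\cong\widehat{G_{ab}}\cong\mathbb T\times$ finite (Lemmas 3.1, 3.2). The identity component of $\widehat{H_{ab}}$ is the dual of $D=H_{ab}/\mathrm{tors}$, and it is homeomorphic to $\mathbb T$. By Fact 2, $D\cong\check H^1(\hat D;\mathbb Z)\cong\check H^1(\mathbb T;\mathbb Z)=\mathbb Z$. Let $q:H\to D\cong\mathbb Z$, $N=\ker q$, fix $t_H$ with $q(t_H)=1$, and let $\beta=\mathrm{Ad}(t_H)|_N$. Then $H=N\rtimes_\beta\mathbb Z$, and the components of $\widehat{H_{ab}}$ are the cosets of $\{\chi_z:z\in\mathbb T\}$. Write $t_G$ for the generator in $G$; the same description holds for $G$ with $M$ in place of $N$.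

**Step 3: $[u_{t_H}]=\pm\Phi_*[u_{t_G}]$ modulo torsion in $K_1(C^*(H))$.** This makes the two winding numbers of Section 2 comparable. By (K2), $K_1(C^*(H))/\mathrm{tors}\cong\mathbb Z$. Let $Y$ be a component of $\widehat{H_{ab}}$, a circle, and consider $K_1(C^*(H))\to K_1(C(Y))\cong\mathbb Z$. Since $(\chi_0\chi_z)(t_H)=\chi_0(t_H)z$, $u_{t_H}$ has winding number $\pm1$ on $Y$. So has $\Phi(u_{t_G})$, because for the same reason $u_{t_G}$ has winding number $\pm1$ on the corresponding component of $\widehat{G_{ab}}$. The induced map $K_1(C^*(H))/\mathrm{tors}\cong\mathbb Z\to\mathbb Z$ is therefore nonzero, hence injective, and the claim follows.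

**Step 4: $N$ is abelian.** We show that all blocks of $N$ in finite-dimensional representations of $H$ have dimension $1$. Let $\pi$ be an $m$-dimensional irreducible representation of $H$. As $\Phi(J_m(C^*(G)))=J_m(C^*(H))$, Lemma 1.5 (applicable by Lemma 3.2(a)) gives a surjection $\Psi:C^*(H)\to M_m(C(X_m))$ with kernel $J_m(C^*(H))$ such that $\Psi\circ\Phi$ is a surjection for $G$ with kernel $J_m(C^*(G))$. Here $X_m\neq\emptyset$ because $\pi$ exists. Let $C$ be the component containing the class of $\pi$. By (6) for $(H,\Psi)$, $[u_{t_H}]$ has winding number $\pm d(\pi)$ on $C$. By (6) for $(G,\Psi\circ\Phi)$, $M$ being abelian, $\Phi_*[u_{t_G}]$ has winding number $\pm1$ on $C$. Torsion maps to $0$ in $\mathbb Z$, so Step 3 gives $d(\pi)=1$. Thus $\pi|_N$ is a sum of characters and $\pi$ is trivial on $[N,N]$. By Lemma 5.2, $C^*(H)\cong C^*(G)$ is residually finite dimensional, so $u_g=1$ for all $g\in[N,N]$. Hence $[N,N]=1$.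

**Step 5: the counts agree.** We transfer the sizes of $M/(\alpha^m-1)M$ to $N$. By Lemmas 6.3 and 1.4 the number of $\hat\beta$-orbits of length $m$ in $\hat N$ equals the number of components of $X_m$ (both are $0$ if $X_m=\emptyset$), i.e. the number of $\hat\alpha$-orbits of length $m$ in $\hat M$. Weighting by length and summing over the divisors of $m$, $\hat\beta^m$ and $\hat\alpha^m$ have the same finite number of fixed points. The fixed points form the duals of $N/(\beta^m-1)N$ and $M/(\alpha^m-1)M$. Hence
$$|N/(\beta^m-1)N|=|M/(\alpha^m-1)M|<\infty\qquad(m\ge1).\tag{7}$$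

The example with squarefree denominators in Section 2 shows that (7) does not yet control $N$.

## 8. Homoclinic characters transported by compact operators

**Step 6: $\Delta(N,\beta)$ separates the points of $N$.** For $M$ this is Lemma 5.4. We carry it to $N$ by looking at what $\pi_\omega$, $\omega$ homoclinic, does modulo the compact operators $\mathcal K$; this can be expressed by ideals that $\Phi$ respects.

*The representations $\pi_\omega$.* Let $1\ne\omega\in\Delta(M,\alpha)$. The characters $\omega\circ\alpha^{-k}$, $k\in\mathbb Z$, are pairwise distinct: if $\omega\circ\alpha^j=\omega$ with $j\ne0$, then $\omega(v)=\omega(\alpha^{ij}v)\to1$ as $i\to\infty$ for all $v$, so $\omega=1$. Hence an operator commuting with $\pi_\omega(M)$ is diagonal in the basis $(\delta_k)$, and if it also commutes with the shift $\pi_\omega(u_{t_G})$ it is scalar. So $\pi_\omega$ is irreducible. By (5), $\pi_\omega(u_v)-1$ is diagonal with entries $\omega(\alpha^{-k}v)-1\to0$, so it is compact. Let $I_0$ be the closed ideal of $C^*(G)$ generated by $\{u_v-1:v\in M\}$,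 i.e. the kernel of $C^*(G)\to C^*(G/M)$. Then $\pi_\omega(I_0)\subset\mathcal K$.

*The ideal $\Phi(I_0)$.* Since $C^*(G/M)=C(\mathbb T)$ with $\mathbb T=\{\chi_z\}$, $I_0$ is the kernel of $C^*(G)\to C(\text{identity component of }\widehat{G_{ab}})$. So $\Phi(I_0)$ is the kernel of $C^*(H)\to C(Y)$ for some component $Y$ of $\widehat{H_{ab}}$, independent of $\omega$. By Step 2, $Y$ is a coset of $\{\chi_z\}$, so all its elements have the same restriction $y$ to $N$. Hence $u_n-y(n)1\in\Phi(I_0)$ for $n\in N$. Also $y\circ\beta=y$, since $y$ is the restriction of a character of $H$.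

*Joint eigenspaces.* Put $\rho=\pi_\omega\circ\Phi^{-1}$, an irreducible infinite-dimensional representation of $C^*(H)$, and $\rho'(n)=\overline{y(n)}\rho(u_n)$ for $n\in N$. This is a unitary representation of the abelian group $N$ with $\rho'(n)\in1+\mathcal K$. For $\eta\in\hat N$ let $E_\eta$ be the space of vectors on which $\rho'(n)=\eta(n)$ for all $n$. These spaces are pairwise orthogonal. Their span is dense. Indeed, suppose its orthogonal complement $S$, which is $\rho'(N)$-invariant, is nonzero. If all $\rho'(n)$ are $1$ on $S$, every nonzero vector of $S$ is a joint eigenvector. Otherwise some $\rho'(n)|_S$, a unitary in $1+\mathcal K$ different from $1$, has an eigenvalue $\ne1$. Its eigenspace in $S$ is finite dimensional and invariant under the commuting unitaries $\rho'(N)$, so it contains a joint eigenvector. Both cases contradict the choice of $S$.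

*They are homoclinic.* If $\eta\neq1$, choose $n$ with $\eta(n)\ne1$; the compact operator $\rho'(n)-1$ equals $\eta(n)-1\ne0$ on $E_\eta$, so $\dim E_\eta<\infty$. Since $y\circ\beta=y$, we have $\rho(u_{t_H})E_\eta=E_{\eta\circ\beta^{-1}}$. Some $\eta\neq1$ has $E_\eta\ne0$: otherwise $\rho(u_n)=y(n)1$ for all $n$, and $\rho(C^*(H))$ would be commutative, impossible for an irreducible representation of dimension greater than $1$. For every such $\eta$ the closed span of the $E_{\eta\circ\beta^{-k}}$, $k\in\mathbb Z$, is invariant, so it is the whole space. The orbit of $\eta$ is infinite, since otherwise the space would be finite dimensional. So the $\eta\circ\beta^{-k}$ are pairwise distinct. Fix $n\in N$ and $\varepsilon>0$. On the orthogonal nonzero spaces $E_{\eta\circ\beta^{-k}}$ the compact operator $\rho'(n)-1$ acts as $\eta(\beta^{-k}n)-1$. So only finitely many $k$ satisfy $|\eta(\beta^{-k}n)-1|\ge\varepsilon$. Thus $\eta\in\Delta(N,\beta)$, and all $\eta\circ\beta^{-k}\in\Delta(N,\beta)$.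

*Conclusion of the step.* Let $n\in N$ be killed by $\Delta(N,\beta)$. The space of $\rho$ is the closed span of the $E_{\eta\circ\beta^{-k}}$, so $\rho'(n)=1$, i.e. $\pi_\omega(\Phi^{-1}(u_n)-y(n)1)=0$. This holds for every $1\ne\omega\in\Delta(M,\alpha)$, with the same $y$. The group $\Delta(M,\alpha)$ is dense in $\hat M$ by Lemma 5.4, and the nontrivial connected group $\hat M$ has no isolated points. So $\Delta(M,\alpha)\setminus\{1\}$ is dense too. By Lemma 5.1, $u_n=y(n)1$, so $n$ is trivial.

From now on write $N$ additively; it is torsion-free by Step 1. Let $V_N=N\otimes\mathbb Q$.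

## 9. Torsion, finite generation and rank of $N$

**Step 7: $V_N$ is a torsion $\mathbb Q[x^\pm]$-module.** The purpose is to have finite-dimensional invariant subspaces to work with. By (K1), $K_0(C^*(H))\otimes\mathbb Q\cong\mathbb Q$. By (4) it contains $\mathrm{coker}(1-\beta|\Lambda^0V_N)\oplus\mathrm{coker}(1-\beta|\Lambda^2V_N)$, and the first summand is already $\mathbb Q$. So $\mathrm{coker}(1-\beta|\Lambda^2V_N)=0$.

Suppose $V_N$ is not torsion. Then the image of $V_N$ in $V_N\otimes_{\mathbb Q[x^\pm]}\mathbb Q(x)$ is nonzero, and composing with a functional not vanishing on it gives a nonzero $\mathbb Q[x^\pm]$-linear map $\varphi:V_N\to\mathbb Q(x)$. With $\overline{f(x)}=f(x^{-1})$ put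
$$B(v,w)=\varphi(v)\overline{\varphi(w)}-\varphi(w)\overline{\varphi(v)} .$$
This form is $\mathbb Q$-bilinear and alternating, and $B(\beta v,\beta w)=B(v,w)$ because $x\cdot\overline x=1$. So it induces a map $\mathrm{coker}(1-\beta|\Lambda^2V_N)\to\mathbb Q(x)$, which must be zero; hence $B=0$. But if $\varphi(v)=f\neq0$, then $B(v,\beta v)=(x^{-1}-x)f\bar f\ne0$, a contradiction.

**Step 8: finite-dimensional pieces of $N$ are f.g. and hyperbolic.** Precisely: *let $V_0\subset V_N$ be a finite-dimensional $\beta$-invariant subspace and $N_0=N\cap V_0$. Then $N_0$ is f.g. over $\mathbb Z[x^\pm]$, and $\beta|_{V_0}$ has no eigenvalue of modulus $1$.* The tool is to take logarithms of a homoclinic character along orbits.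

We may assume $V_0\neq0$. Let $(Sa)(k)=a(k+1)$ on sequences indexed by $\mathbb Z$, let $c_0(\mathbb Z)$ be the complex sequences tending to $0$ at $\pm\infty$, and $c_c(\mathbb Z,\mathbb Z)$ the finitely supported integer sequences. Let $f\in\mathbb Z[x]$ be primitive with $f(0)\ne0$.

(∗) *If $d\in c_0(\mathbb Z)$ and $f(S)d=0$, then $d=0$.* The space $W$ of such $d$ is finite dimensional, since a solution is determined by $\deg f$ consecutive values, and it is invariant under $S^{\pm1}$. If $W\ne0$, $S$ has an eigenvector in it, $d(k)=\nu^kd(0)$ with $d(0),\nu\neq0$. Such a sequence does not tend to $0$ at both ends.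

(∗∗) *If $d\in c_0(\mathbb Z)$ and $f(S)d$ is finitely supported, then $d$ decays exponentially at $\pm\infty$.* For large $k_0$ the restriction of $d$ to $[k_0,\infty)$ lies in the finite-dimensional space $W_+$ of sequences on $[k_0,\infty)$ that satisfy $f(S)a=0$ and tend to $0$. $S$ maps $W_+$ to itself. An eigenvector with eigenvalue $\nu$ is $a(k)=\nu^{k-k_0}a(k_0)$ with $a(k_0)\ne0$, and it tends to $0$, so $|\nu|<1$. So $S|_{W_+}$ has spectral radius $<1$, which gives exponential decay at $+\infty$. For $-\infty$, apply this to $k\mapsto d(-k)$ and the polynomial $x^{\deg f}f(1/x)$, whose constant term is the leading coefficient of $f$.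

*Logarithms.* Let $\omega\in\Delta(N,\beta)$ and $v\in N$ with $f(\beta)v=0$. Let $a_v(k)\in(-\frac12,\frac12]$ with $\omega(\beta^kv)=e^{2\pi ia_v(k)}$. Since $\omega$ is homoclinic, $a_v\in c_0(\mathbb Z)$. The sequence $b_v=f(S)a_v$ satisfies $e^{2\pi ib_v(k)}=\omega(\beta^kf(\beta)v)=1$. So it is integer valued and tends to $0$, i.e. $b_v\in c_c(\mathbb Z,\mathbb Z)$.

*Finite generation.* Take $f=p_0$, the primitive multiple of the minimal polynomial of $\beta$ on $V_0$; $p_0(0)\neq0$ as $\beta$ is invertible. For $v,w\in N_0$ the sequence $a_{v+w}-a_v-a_w$ is integer valued and tends to $0$, so it is in $c_c(\mathbb Z,\mathbb Z)$; and $a_{\beta v}=Sa_v$. So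
$$\psi_\omega:N_0\to c_c(\mathbb Z,\mathbb Z)/p_0(S)c_c(\mathbb Z,\mathbb Z)\cong\mathbb Z[x^\pm]/(p_0),\qquad v\mapsto[b_v],$$
is a module homomorphism, with $x$ acting as $S$ on the target; note that $c_c(\mathbb Z,\mathbb Z)$ is free of rank one over $\mathbb Z[S^{\pm1}]$. If $\psi_\omega(v)=0$, then $p_0(S)(a_v-c)=0$ with $c\in c_c(\mathbb Z,\mathbb Z)$. By (∗) $a_v=c$ is integer valued, and $\omega(v)=1$. By Step 6, $\bigcap_\omega\ker\psi_\omega=0$. The target is torsion-free (Fact 3), so $\ker\psi_\omega=N_0\cap U_\omega$ for a subspace $U_\omega\subset V_0$. Every element of $V_0$ has a nonzero multiple in $N_0$, so $\bigcap_\omega U_\omega=0$, and by finite dimension finitely many $U_\omega$ already intersect in $0$. Thus $N_0$ embeds in $(\mathbb Z[x^\pm]/(p_0))^s$ for some $s$, and is f.g. because $\mathbb Z[x^\pm]$ is noetherian.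

*Eigenvalues.* Suppose $\mu$ is an eigenvalue of $\beta|_{V_0}$ with $|\mu|=1$. Let $f$ be its primitive minimal polynomial and $0\neq v\in N_0$ with $f(\beta)v=0$. Let $\omega\in\Delta(N,\beta)$. By (∗∗), $A(z)=\sum_ka_v(k)z^{-k}$ converges absolutely near $|z|=1$, and
$$f(z)A(z)=B(z):=\sum_kb_v(k)z^{-k}\in\mathbb Z[z^\pm].$$
Hence $B(\mu)=0$, so $f\mid B$ in $\mathbb Q[z^\pm]$, and by Fact 3 $B=fC$ with $C=\sum_kc(k)z^{-k}\in\mathbb Z[z^\pm]$. This says $f(S)(a_v-c)=0$ with $c\in c_c(\mathbb Z,\mathbb Z)$. By (∗) $a_v=c$ is integer valued, and $\omega(v)=1$. As $\omega$ was arbitrary, $v=0$ by Step 6, a contradiction.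

We can now see how Step 8 rejects the group $N$ of fractions with squarefree odd part of the denominator and $\beta=2$. There $p_0=x-2$ and the target of $\psi_\omega$ is $\mathbb Z[1/2]$. A module map $N\to\mathbb Z[1/2]$ is multiplication by some $q\in\mathbb Z[1/2]$ with $q/p\in\mathbb Z[1/2]$ for all odd primes $p$, so $q=0$. Hence every $\psi_\omega=0$, every $\omega\in\Delta(N,2)$ is trivial, and Step 6 fails.

**Step 9: rank, and end of the proof of Theorem A.** We bound the rank by comparing $\ell$-adic growth in (7), then read off admissibility. By Step 7 every element of $V_N$ lies in a finite-dimensional invariant subspace. With Step 8, $\beta^m-1$ is injective on $V_N$ for $m\ge1$. Also $N\ne0$, since $C^*(H)\cong C^*(G)$ is noncommutative.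

Let $V_0\ne0$ and $N_0$ be as in Step 8, $r_0=\dim V_0$. The map $N_0/(\beta^m-1)N_0\to N/(\beta^m-1)N$ is injective. Indeed let $n_0=(\beta^m-1)n$ with $n_0\in N_0$, $n\in N$. As $\beta^m-1$ is bijective on $V_0$, $n_0=(\beta^m-1)v_0$ with $v_0\in V_0$, and injectivity on $V_N$ gives $n=v_0\in N\cap V_0=N_0$.

The pair $(N_0,\beta)$ satisfies (T), so Lemma 3.2 applies to it. Take a prime $\ell$ that is good for both $M$ and $N_0$, and $m_0$ with $\alpha^{m_0}\equiv1$ and $\beta^{m_0}\equiv1$ mod $\ell$ on $M_{(\ell)}$ and on $(N_0)_{(\ell)}\cong\mathbb Z_{(\ell)}^{r_0}$. For $m=m_0\ell^j$ we have $\beta^m\equiv1$ mod $\ell^{j+1}$ on $(N_0)_{(\ell)}$. So $N_0/(\beta^m-1)N_0$ maps onto $(N_0)_{(\ell)}/\ell^{j+1}$, and $\ell^{r_0(j+1)}$ divides $|N_0/(\beta^m-1)N_0|$. This divides $|N/(\beta^m-1)N|=|M/(\alpha^m-1)M|$, whose $\ell$-valuation is $rj+C$ by (3). So $r_0(j+1)\le rj+C$ for all $j$, and $r_0\le r$. As $V_N$ is the directed union of such $V_0$, $\dim V_N\le r$.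

So we may take $V_0=V_N$, $N_0=N$: by Step 8, $N$ is f.g. over $\mathbb Z[x^\pm]$, torsion-free of finite rank, and satisfies (i). Now (3) holds for $N$ as well, with the same $\ell$ and $m_0$. Comparing with (7), $\mathrm{rank}(N)\cdot j+C'=rj+C$ for all $j$, so $\mathrm{rank}\,N=r$.

Finally we check (ii). In (4) for $H$, $\Lambda^0V_N=\mathbb Q$ contributes one dimension to $K_0\otimes\mathbb Q$ as a cokernel and one to $K_1\otimes\mathbb Q$ as a kernel. By (K1) both spaces are one-dimensional. So the other terms vanish, in particular $\ker(1-\beta|\Lambda^jV_N)=0$ for odd $j$ (from $K_0$) and for even $j\ge2$ (from $K_1$). This is (ii). So $(N,\beta)$ is admissible of rank $r$, and (7) is the last assertion of Theorem A. $\blacksquare$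

## 10. Rank one: proof of Theorem B

Let $\lambda=a/b$ in lowest terms, $\lambda\ne0,\pm1$. By Section 2 the pair $(\mathbb Z[\lambda^{\pm1}],\lambda)=(\mathbb Z[1/ab],\lambda)$ is admissible of rank $1$. So $G_\lambda$ is icc and amenable by Theorem A.

**Step 1: $H$ lies in the family.** Here we return to the special case of Section 1. Let $C_r^*(H)\cong C_r^*(G_\lambda)$. By Theorem A, $H\cong N\rtimes_\beta\mathbb Z$ with $(N,\beta)$ admissible of rank $1$. So we may take $N\subset\mathbb Q$, and $\beta$ is multiplication by some $c/d$ in lowest terms, $\neq0,\pm1$ by (i). Then $N$ is a nonzero f.g. module over $\mathbb Z[(c/d)^{\pm1}]=\mathbb Z[1/cd]$ inside $\mathbb Q$. This ring is a PID, so $N\cong\mathbb Z[1/cd]$ as a module, and $H\cong G_{c/d}$.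

**Step 2: the parameter.** We identify $c/d$. Theorem A and (2) give $|a^m-b^m|=|c^m-d^m|$ for all $m\ge1$. By Lemma 1.6, $c/d\in\{\lambda,\lambda^{-1}\}$, so $H\cong G_\lambda$.

**Step 3: the isomorphism classification.** We show $G_\lambda\cong G_{\lambda'}$ if and only if $\lambda'\in\{\lambda,\lambda^{-1}\}$. One direction is $t\mapsto t^{-1}$. For the other, $\mathbb Z[\lambda^{\pm1}]$ is the kernel of $G_\lambda\to(G_\lambda)_{ab}/\mathrm{tors}\cong\mathbb Z$ by Lemmas 3.1 and 3.2(a). So an isomorphism $G_\lambda\cong G_{\lambda'}$ carries $\mathbb Z[\lambda^{\pm1}]$ onto $\mathbb Z[\lambda'^{\pm1}]$ and $t$ to an element over $\pm1\in\mathbb Z$. Conjugation by $t$ is multiplication by $\lambda$, conjugation by the image is multiplication by $\lambda'^{\pm1}$, and an isomorphism of rank-one groups intertwines them. So $\lambda=\lambda'^{\pm1}$. Finally $BS(1,n)\cong G_n$ for $|n|\ge2$ by Section 1. $\blacksquare$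

In particular $BS(1,2)=\langle a,t\mid tat^{-1}=a^2\rangle$ is icc, amenable and $C^*$-superrigid.

## 11. Quadratic polynomials: proof of Theorem C

In rank two the counts must determine a quadratic polynomial. First we express them by it.

**Lemma 11.1.** Let $(M,\alpha)$ be admissible and $P_M\in\mathbb Z[x]$ the primitive multiple (unique up to sign) of the characteristic polynomial of $\alpha$ on $V$. Then $|M/(\alpha^m-1)M|=\prod_{\zeta^m=1}|P_M(\zeta)|$ for $m\ge1$.

*Proof.* We prove it for all $M$ satisfying (T).

*Reduction to irreducible $V$.* For a proper nonzero submodule $V'\subset V$, put $M'=M\cap V'$. Then $M'$ and $M/M'$ satisfy (T): $M'$ is f.g. since $\mathbb Z[x^\pm]$ is noetherian, and $M/M'$ embeds in $V/V'$. Since $\alpha^m-1$ is injective on all three groups of $0\to M'\to M\to M/M'\to0$, the snake lemma shows that the left side of the formula is multiplicative. The right side is multiplicative because products of primitive polynomials are primitive. By induction on the rank we may assume $V$ irreducible, so that $P=P_M$ is irreducible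 and is a multiple of the minimal polynomial.

*The irreducible case.* Pick $0\ne v\in M$. By Fact 3 its annihilator in $\mathbb Z[x^\pm]$ is $(P)$, so $Rv\cong R=\mathbb Z[x^\pm]/(P)$. Let $T=M/Rv$. It is f.g. over $R$, and it is killed by a positive integer because $\mathbb Q\cdot Rv=V$. It is finite: it has a finite filtration whose factors are f.g. over rings $\mathbb F_\ell[x^\pm]/(P)$, and these are finite since $P\not\equiv0$ mod $\ell$. The snake lemma for $\alpha^m-1$ on $0\to Rv\to M\to T\to0$ gives
$$0\to\ker(\alpha^m-1|T)\to Rv/(\alpha^m-1)Rv\to M/(\alpha^m-1)M\to T/(\alpha^m-1)T\to0 .$$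
On the finite group $T$ kernel and cokernel have the same order, so $|M/(\alpha^m-1)M|=|R/(x^m-1)R|=|\mathbb Z[x]/(x^m-1,P)|$. This is the absolute value of the determinant of multiplication by $P$ on $\mathbb Z[x]/(x^m-1)\cong\mathbb Z^m$, where $x$ has the eigenvalues $\zeta$ with $\zeta^m=1$. So it is $\prod_{\zeta^m=1}|P(\zeta)|$. $\square$

Now let $P,R,G_P$ be as in Theorem C.

**Step 1: $(R,x)$ is admissible.** This makes Theorem A applicable. $R$ is torsion-free by Fact 3, of rank $2$, and cyclic over $\mathbb Z[x^\pm]$. The eigenvalues are the roots of $P$. If they are real, they are irrational, hence $\ne\pm1$. If they are nonreal, both have squared modulus $c/a\neq1$. So (i) holds. For (ii): $1$ is not a root of $P$, and the product of the roots is $c/a\neq1$. By Theorem A, $G_P$ is icc and amenable.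

**Step 2: equations for $P_N$.** Let $C^*_r(H)\cong C_r^*(G_P)$. We extract numerical information about $(N,\beta)$. By Theorem A, $H\cong N\rtimes_\beta\mathbb Z$ with $(N,\beta)$ admissible of rank $2$; let $P_N=a'x^2+b'x+c'$. Lemma 11.1 for $m=1,2,4$, where all values are nonzero, shows that $|P(1)|$, $|P(-1)|$ and $|P(i)|^2=|P(i)P(-i)|$ agree with the values for $P_N$. With $s=a+c$, $s'=a'+c'$ we have
$$P(\pm1)=s\pm b,\qquad|P(i)|^2=(a-c)^2+b^2=s^2+b^2-4ac .$$
So $s'+b'=\pm(s+b)$ and $s'-b'=\pm(s-b)$ with independent signs, i.e. $(s',b')\in\{\pm(s,b),\pm(b,s)\}$. In every case $s'^2+b'^2=s^2+b^2$, and hence $a'c'=ac$.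

**Step 3: $P_N=P$ after normalization.** We exclude the exchanged case and fix signs. If $(s',b')=\pm(b,s)$, the integers $a',c'$ have sum $\pm b$ and product $ac$, so $b^2-4ac=(a'-c')^2$ is a square, contradicting the irreducibility of $P$. So, replacing $P_N$ by $-P_N$ if necessary, $b'=b$, $a'+c'=a+c$ and $a'c'=ac$. That is, $P_N=P$ or $P_N=cx^2+bx+a$. In the second case replace $\beta$ by $\beta^{-1}$, i.e. $t$ by $t^{-1}$. This does not change $H$ and replaces $P_N$ by its reciprocal polynomial. So we may assume $P_N=P$.

**Step 4: fractional ideals.** We identify $N$ as a module. As $P$ is irreducible, $N\otimes\mathbb Q\cong\mathbb Q[x]/(P)=\mathrm{Frac}(R)$ as modules. So $N$ is isomorphic to a nonzero f.g. $R$-submodule $I$ of $\mathrm{Frac}(R)$, i.e. to a nonzero fractional ideal, and $H\cong I\rtimes_x\mathbb Z$. If $R$ is a PID, then $I\cong R$ and $H\cong G_P$, so $G_P$ is $C^*$-superrigid.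

**Step 5: the example.** We check the hypotheses for $P=x^2-x-1$. It is primitive and irreducible, $a=1\ne-1=c$, and since $x$ is already invertible modulo $P$, $R=\mathbb Z[x]/(P)=\mathbb Z[\phi]$ with $\phi=\frac{1+\sqrt5}2$. This ring is a PID because it is Euclidean for the norm, $N(u+w\phi)=u^2+uw-w^2$: every element of $\mathbb Q(\sqrt5)$ differs from an element of $\mathbb Z[\phi]$ by some $u+w\phi$ with $|u|,|w|\le\frac12$. For these, $u^2+uw-w^2\le u^2+|uw|\le\frac12$ and $u^2+uw-w^2\ge-w^2-|uw|\ge-\frac12$, so the norm has absolute value less than $1$. In the basis $(x,1)$ of $R\cong\mathbb Z^2$ we have $x\cdot x=x+1$ and $x\cdot1=x$. So multiplication by $x$ has matrix $A=\begin{pmatrix}1&1\\1&0\end{pmatrix}$, and $G_P\cong\mathbb Z^2\rtimes_A\mathbb Z$ is icc, amenable and $C^*$-superrigid. $\blacksquare$
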